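# Covering numbers of $AA^{-1}$ for the cells of a finite partition of a group

## The guess $\mathrm{cov}(A_iA_i^{-1})\le n$ on small cases

Cut a group into $n$ pieces. One piece should be "large", and for a large piece $A$ the set $AA^{-1}$ should be very large: few translates of it should fill the group. The natural guess is that $n$ translates are enough for some piece.

**Definition 1.** For a non-empty subset $A$ of a group $G$, the covering number of $A$ is
$$\mathrm{cov}(A)=\min\{|F|:F\subset G,\ G=FA\}.$$
A partition of $G$ into $n$ cells is a decomposition $G=A_1\cup\dots\cup A_n$ into pairwise disjoint non-empty sets.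

In $\mathbb Z$, the even numbers have covering number $2$. The set $\mathbb N=\{0,1,2,\dots\}$ has infinite covering number, because $F+\mathbb N$ is bounded below for finite $F$. But $\mathbb N-\mathbb N=\mathbb Z$ has covering number $1$, so passing to the difference set can help a lot.

The question, taken from Taras Banakh and Mikolaj Fraczyk, "The covering number of the difference sets in partitions of $G$-spaces and groups", arXiv:1405.2151 (2014), is whether every partition of every group into $n$ cells has a cell with $\mathrm{cov}(A_iA_i^{-1})\le n$. The guess is yes, and we test it.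

Two facts are used constantly. If $ga=fb$ with $a,b\in A$ and $f\in F$, then $g=fba^{-1}$; conversely $g=fba^{-1}$ gives $ga=fb$. Hence
$$gA\cap FA\neq\emptyset\iff g\in FAA^{-1}. \tag{1}$$
And if $G=FA$, pick $a\in A$; then $G=Ga^{-1}=FAa^{-1}\subset FAA^{-1}$, so
$$\mathrm{cov}(AA^{-1})\le\mathrm{cov}(A). \tag{2}$$

*One cell.* Here $A_1=G$ and the covering number is $1$.

*Singletons.* Partition $\mathbb Z/n$ into singletons. Then $A_i-A_i=\{0\}$ has covering number $n$ for every $i$. So no bound smaller than $n$ can hold.

*Two cells, any group.* If $A_1A_1^{-1}=G$, the covering number of $A_1A_1^{-1}$ is $1$. Otherwise choose $g\notin A_1A_1^{-1}$. By (1), $gA_1\cap A_1=\emptyset$, so $gA_1\subset A_2$ and $A_1\subset g^{-1}A_2$. Hence $G=A_2\cup g^{-1}A_2$, and (2) gives $\mathrm{cov}(A_2A_2^{-1})\le2$. The guess holds for $n=2$.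

*Finite groups, and more.* Recall that $G$ is amenable if it has a left-invariant mean: a finitely additive $\mu$ on all subsets of $G$ with values in $[0,1]$, $\mu(G)=1$ and $\mu(gA)=\mu(A)$. For a finite group, $\mu(A)=|A|/|G|$ is one.

**Lemma 2.** If $G$ is amenable, every partition of $G$ into $n$ cells has a cell with $\mathrm{cov}(A_iA_i^{-1})\le n$.

*Proof.* By additivity some cell has $\mu(A_i)\ge 1/n$. A set $F$ such that the translates $fA_i$ $(f\in F)$ are pairwise disjoint satisfies $|F|\cdot\frac1n\le1$, so $|F|\le n$. Take such an $F$ that is maximal. By maximality every translate $gA_i$ meets some $fA_i$, and (1) gives $G=FA_iA_i^{-1}$. $\square$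

This is the first approach a sensible person would try, and it breaks at one precise step: without an invariant mean there need not be a cell with few disjoint translates. In the free group on $a,b$, let $A$ be the set of reduced words that begin with $a$ or $a^{-1}$, and let $B$ be the rest. The translates $b^kA$ $(k\in\mathbb Z)$ are pairwise disjoint, since $b^kA$ consists of the reduced words that begin with exactly $b^k$ followed by $a^{\pm1}$. In the same way the $a^kB$ are pairwise disjoint. So *both* cells have infinitely many disjoint translates. Still the guess holds here: $bA\cap A=\emptyset$ and $aB\cap B=\emptyset$, so the two-cell argument gives $G=B\cup b^{-1}B=A\cup a^{-1}A$. Both covering numbers are at most $2$, and they equal $2$ because $b\notin AA^{-1}$ and $a\notin BB^{-1}$.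

So the guess survives $n\le2$ and all amenable groups. Nevertheless it is wrong.

**Theorem 3.** For $n\le3$, every partition of every group into $n$ cells has a cell with $\mathrm{cov}(A_iA_i^{-1})\le n$. For every $n\ge4$ this fails: the free group of countably infinite rank has a partition into $n$ cells with $\mathrm{cov}(A_iA_i^{-1})\ge2^{n-2}+1>n$ for all $i$.

To measure the failure, let $\kappa(n)$ be the supremum, over all groups and all partitions into $n$ cells, of $\min_i\mathrm{cov}(A_iA_i^{-1})$. The guess says $\kappa(n)\le n$, and singletons give $\kappa(n)\ge n$.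

**Theorem 4.** For $1\le r\le n$,
$$\kappa(n)\ge r+\sum_{p=0}^{n-r-1}r^p,$$
and the free group of countably infinite rank has a partition into $n$ cells all of whose numbers $\mathrm{cov}(A_iA_i^{-1})$ are at least the right-hand side. In particular $(r=2)$ $\kappa(n)\ge2^{n-2}+1$ for $n\ge2$, which exceeds $n$ for $n\ge4$.

**Theorem 5.** $\kappa(1),\dots,\kappa(5)=1,2,3,5,9$. For all $n$,
$$\kappa(n)\le\sum_{k=0}^{n-1}\frac{(n-1)!}{k!}\le e\,(n-1)!.$$
Hence $\ln\kappa(n)=n\ln n+O(n\ln\ln n)$.

By Lemma 2, every counterexample must live on a non-amenable group.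

## Covers by translates and the elimination rule

The two-cell argument started from $G=A_1\cup A_2$ and traded one translate of $A_1$ for translates of the other cell. We now do this with $n$ cells and keep only the *numbers* of translates used.

Write $[n]=\{1,\dots,n\}$ and $\mathbb N=\{0,1,2,\dots\}$. Let $e_i$ be the $i$-th unit vector of $\mathbb N^n$, $\mathbf 1=(1,\dots,1)$ and $\mathbf 1_S=\sum_{i\in S}e_i$. Order $\mathbb N^n$ coordinatewise; $U\subset\mathbb N^n$ is upward closed if $u\in U$ and $u\le u'$ imply $u'\in U$.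

**Definition 6.** Let $n,N\ge1$. A set $U\subset\mathbb N^n$ is $(n,N)$-closed if it is upward closed, $\mathbf 1\in U$, and for all $x,y\in\mathbb N^n$ and $i\in[n]$
$$x+e_i\in U\ \text{ and }\ y+Ne_i\in U\quad\Longrightarrow\quad x+y\in U. \tag{3}$$

*Example.* $U=\{u:u_1+\dots+u_n\ge n\}$ is $(n,n-1)$-closed for $n\ge2$: the hypotheses of (3) say that $x$ has coordinate sum at least $n-1$ and $y$ has coordinate sum at least $1$. It is not $(n,n)$-closed: with $y=0$ and $x=(n-1)e_i$, both $x+e_i$ and $y+ne_i$ lie in $U$, but $x+y=x$ does not.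

**Theorem 7.** Let $n,N\ge1$. There is a group with a partition into $n$ cells all satisfying $\mathrm{cov}(A_iA_i^{-1})>N$ if and only if there is an $(n,N)$-closed set $U$ with $0\notin U$. In that case the group can be taken free of countably infinite rank.

So a question about all groups becomes a question about subsets of $\mathbb N^n$. The direction from partitions to closed sets is the elimination argument; the converse is proved two sections below.

**Proof of Theorem 7, from a partition to a closed set.** Let all $\mathrm{cov}(A_iA_i^{-1})>N$. Let $U$ be the set of $u\in\mathbb N^n$ for which there are sets $P_j\subset G$ with $|P_j|\le u_j$ and $G=\bigcup_jP_jA_j$. Clearly $U$ is upward closed. Taking all $P_j=\{1\}$ shows $\mathbf 1\in U$. As $G\ne\emptyset$, $0\notin U$.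

It remains to check (3). Let $P_j$ witness $x+e_i\in U$ and $Q_j$ witness $y+Ne_i\in U$. If $|P_i|\le x_i$, then $x\in U$, and $x+y\in U$ by upward closure. Otherwise $P_i$ has $x_i+1\ge1$ elements. Pick $p\in P_i$ and put $P_i'=P_i\setminus\{p\}$, $P_j'=P_j$ for $j\ne i$. Since $|Q_i|\le y_i+N$, write $Q_i=Q_i'\cup F$ with $|Q_i'|\le y_i$ and $|F|\le N$; put $Q_j'=Q_j$ for $j\ne i$.

Because $\mathrm{cov}(A_iA_i^{-1})>N\ge|F|$, there is $g\in G\setminus FA_iA_i^{-1}$. By (1), $gA_i\cap FA_i=\emptyset$. The translates of the second cover fill $G$, and those by $F$ miss $gA_i$, so $gA_i\subset\bigcup_jQ_j'A_j$. Multiplying on the left by $pg^{-1}$ gives $pA_i\subset\bigcup_jpg^{-1}Q_j'A_j$. We replace $pA_i$ in the first cover: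
$$G=\bigcup_j\bigl(P_j'\cup pg^{-1}Q_j'\bigr)A_j,\qquad |P_j'\cup pg^{-1}Q_j'|\le x_j+y_j .$$
So $x+y\in U$. $\square$

*Example.* For the partition $A,B$ of the free group on $a,b$ above, $U$ contains $(1,1),(2,0),(0,2)$ but not $(1,0)$, $(0,1)$ or $0$. So $U=\{u_1+u_2\ge2\}$.

## Three cells by elimination, and four cells stuck at $(5,1,1,0)$

To prove $\kappa(n)\le N$ by elimination, start from $\mathbf 1$ and apply (3) until $0$ appears. Let $U^*=U^*_{n,N}$ be the intersection of all $(n,N)$-closed sets ($\mathbb N^n$ is one). Each condition of Definition 6 passes to intersections, so $U^*$ is $(n,N)$-closed. Permuting coordinates maps closed sets to closed sets, so $U^*$ is invariant under permutations. If $0\in U^*$, then every $(n,N)$-closed set contains $0$, and by the half of Theorem 7 already proved no partition into $n$ cells has all $\mathrm{cov}(A_iA_i^{-1})>N$. Therefore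
$$0\in U^*_{n,N}\ \Longrightarrow\ \kappa(n)\le N. \tag{4}$$

Let $V$ be the set of $v\in\mathbb N^{n-1}$ with $(v,N)\in U^*$. It is upward closed and symmetric. There are two moves.

*Drop.* If $u\in U^*$ has a coordinate $u_i\le N$, deleting that coordinate gives an element of $V$. Indeed, raising $u_i$ to $N$ stays in $U^*$.

*Empty.* If $u\in U^*$, $u_i\ge1$ and $v\in V$, subtract $1$ from $u_i$ and add the entries of $v$, in any order, to the other $n-1$ coordinates; the result is in $U^*$. This is (3) with $x=u-e_i$ and with $y$ the vector that is $0$ at $i$ and has the entries of $v$ elsewhere.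

We always use the second move in one packaged form.

**Lemma 8.** Let $S\subset[n]$, and for each $j\notin S$ let $w^{(j)}\in\mathbb N^n$ be supported in $S$ with $w^{(j)}+Ne_j\in U^*$. Then $\mathbf 1_S+\sum_{j\notin S}w^{(j)}\in U^*$. In particular, if $0\in V$, then $0\in U^*$.

*Proof.* Start with $\mathbf 1\in U^*$ and treat the $j\notin S$ one after the other, applying (3) with $i=j$ and $y=w^{(j)}$. Coordinates outside $S$ never receive anything, so the coordinate $j$ is still $1$ when its turn comes and becomes $0$. For the last sentence take $S=\emptyset$ and all $w^{(j)}=0$. $\square$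

The vectors $w^{(j)}$ needed here are exactly those obtained by writing an element of $V$ with at most $|S|$ non-zero entries onto the positions in $S$ (and zeros elsewhere). By (4) and Lemma 8, *to prove $\kappa(n)\le N$ it suffices to derive $0\in V$.*

Notation for derivations: an element of $V$ is written in square brackets, up to order and without its zeros, so $[\,]$ is $0$. An expression such as $(1,1)+(2,1)+(1,2)=(4,4)$ means Lemma 8 with $|S|=2$; only the coordinates in $S$ are shown, and the number of added vectors is $n-|S|$.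

**Step 1: $n=1$, $N=1$.** $(1)\in U^*$; drop $1$: $[\,]$.

**Step 2: $n=2$, $N=2$.** $(1,1)$, drop $1$: $[1]$. Then $(1)+(1)=(2)$, drop $2$: $[\,]$. This is the hand argument for two cells.

**Step 3: $n=3$, $N=3$.**

1. $(1,1,1)$, drop $1$: $[1,1]$.
2. $(1,1)+(1,1)=(2,2)$, drop $2$: $[2]$.
3. $(1,1)+(2,0)=(3,1)$, drop $3$: $[1]$.
4. $(1)+(1)+(1)=(3)$, drop $3$: $[\,]$.

For instance, line 2 says: if all three covering numbers exceed $3$, then $G$ is a union of two translates of $A_1$ and two of $A_2$. Thus $\kappa(n)\le n$ for $n\le3$, which is the positive half of Theorem 3.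

*Four cells, $N=4$.* The same strategy begins well:

1. $(1,1,1,1)$, drop $1$: $[1,1,1]$.
2. $(1,1,1)+(1,1,1)=(2,2,2)$, drop $2$: $[2,2]$.
3. $(1,1,1)+(2,2,0)=(3,3,1)$, drop $3$: $[3,1]$.
4. $(1,1,1)+(3,1,0)=(4,2,1)$, drop $4$: $[2,1]$.
5. $(1,1)+(2,1)+(1,2)=(4,4)$, drop $4$: $[4]$.
6. $(1,1,1)+(4,0,0)=(5,1,1)$, and we would like to drop the $5$.

With $N=4$ the $5$ may not be dropped. This does not yet prove that elimination fails, since another order of moves might succeed. To show that none does, we need a $(4,4)$-closed set that omits $0$: a quantity that is large at $\mathbf 1$ and that rule (3) cannot lower.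

## Weights minimized over permutations give a closed set

*Linear weights gain nothing.* Try $U=\{u:L(u)\ge T\}$ with $L(u)=\sum_jw_ju_j$, $w_j\ge 0$ not all zero, and $T=L(\mathbf 1)=\sum_j w_j$. From $x+e_i,\,y+Ne_i\in U$ we get $L(x)+L(y)\ge 2T-(N+1)w_i$. This estimate gives $L(x+y)\ge T$ as soon as $(N+1)w_i\le T$. For the largest weight, $T\le nw_i$, so the requirement forces $N+1\le n$. The estimate is the pigeonhole argument with masses $w_i/T$, and it stops at the same place.

The idea is to use unequal weights but to let an adversary assign them to coordinates, after seeing the vector, so as to make the total as small as possible. Then adding $Ne_i$ to $y$ is worth little, because the adversary can give coordinate $i$ the smallest weight. A minimum of linear functions is still superadditive, so the two contributions can be added.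

Let $1\le r\le n$, and let $w_1\le\dots\le w_n$ be
$$1,\ r,\ r^2,\dots,r^{n-r-1},\ \underbrace{r^{n-r},\dots,r^{n-r}}_{r\text{ times}},\qquad T=\sum_kw_k=\sum_{p=0}^{n-r-1}r^p+r^{n-r+1}.$$
(For $r=n$ all weights are $1$.) Put
$$N=r-1+\sum_{p=0}^{n-r-1}r^p,\qquad W(u)=\min_{\sigma}\sum_jw_{\sigma(j)}u_j,\qquad U=\{u\in\mathbb N^n:W(u)\ge T\},$$
where $\sigma$ runs over the permutations of $[n]$. The minimum is attained by giving the largest coordinates the smallest weights.

*Example.* For $n=4$ and $r=2$: $w=(1,2,4,4)$, $T=11$, $N=4$. The vector where we got stuck has $W(5,1,1,0)=5\cdot1+1\cdot2+1\cdot4+0\cdot4=11=T$; it is on the boundary of $U$. To see (3): if $x+e_i\in U$, then $W(x)\ge11-4=7$. If $W(y)\le3$, reassign the weights so that $i$ gets $1$ and the coordinates that had smaller weight than $i$ move up one place. This at most doubles each weight, so $W(y+4e_i)\le4+2\cdot3=10<11$. Hence $y+4e_i\in U$ forces $W(y)\ge4$, and $7+4=11$.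

**Proposition 9.** If $N\ge1$, the set $U$ is $(n,N)$-closed and $0\notin U$.

**Step 1: everything except (3).** $W$ is integer valued and monotone. It is superadditive, $W(x+y)\ge W(x)+W(y)$, because for the $\sigma$ optimal for $x+y$ the two partial sums are at least $W(x)$ and $W(y)$. So $U$ is upward closed. For $\mathbf 1$ every permutation gives $T$, so $\mathbf 1\in U$. And $W(0)=0<T$, so $0\notin U$.

**Step 2: bound $W(x)$ from below.** Let $x+e_i\in U$ and let $\sigma$ be optimal for $x$. Then $T\le W(x+e_i)\le W(x)+w_{\sigma(i)}\le W(x)+r^{n-r}$. So $W(x)\ge T-r^{n-r}$.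

**Step 3: bound $W(y)$ from below.** Let $y+Ne_i\in U$ and let $\sigma$ be optimal for $y$. Define $\tau(i)=1$, $\tau(j)=\sigma(j)+1$ if $\sigma(j)<\sigma(i)$, and $\tau(j)=\sigma(j)$ if $\sigma(j)>\sigma(i)$. This is a permutation: $i$ moves to place $1$ and the places below $\sigma(i)$ shift up by one. Since $w_{k+1}\le rw_k$ and $w_1=1$, we have $w_{\tau(j)}\le rw_{\sigma(j)}$ for all $j$. Evaluating at $\tau$,
$$T\le W(y+Ne_i)\le N w_1+\sum_jw_{\tau(j)}y_j\le N+rW(y).$$
Hence $rW(y)\ge T-N=r^{n-r+1}-r+1>r(r^{n-r}-1)$. As $W(y)$ is an integer, $W(y)\ge r^{n-r}$.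

**Step 4: add.** By superadditivity $W(x+y)\ge(T-r^{n-r})+r^{n-r}=T$, so $x+y\in U$. This is (3). $\square$

## From a closed set to a coloring of a free group

Now we prove the converse in Theorem 7. Let $U$ be $(n,N)$-closed with $0\notin U$. We need a coloring $c:G\to[n]$ such that for each color $i$ and each $F$ with $|F|\le N$ some $g$ satisfies $gA_i\cap FA_i=\emptyset$, where $A_i=c^{-1}(i)$. We add a new free generator for each such demand. The difficulty is that each demand constrains the coloring everywhere, and later demands must not collide with earlier ones. The way through is an invariant that is stronger than "a valid coloring exists": *one can also forbid colors at finitely many prescribed points, as long as the vector of numbers of prohibitions is not in $U$.* Rule (3) is exactly what this invariant needs in order to survive a new generator.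

**Step 1: the group and the constraints.** Let $H_0=\{1\}$, $H_{t+1}=H_t*\langle g_t\rangle$ with $g_t$ of infinite order, and $G=\bigcup_tH_t$. So $H_t$ is free on $g_0,\dots,g_{t-1}$ and $G$ is free of countably infinite rank. At step $t$ choose $i_t\in[n]$ and $F_t\subset H_t$ with $|F_t|\le N$, so that every pair $(i,F)$ with $i\in[n]$, $F\subset G$, $|F|\le N$ equals $(i_t,F_t)$ for some $t$. This is possible: fix a surjection $t\mapsto(a(t),b(t))$ from $\mathbb N$ onto $\mathbb N\times\mathbb N$ with $a(t)\le t$. When $H_a$ is built, enumerate (with repetitions, if necessary) the countably many pairs $(i,F)$ with $F\subset H_a$, $|F|\le N$ as $\pi_{a,0},\pi_{a,1},\dots$, and let $(i_t,F_t)=\pi_{a(t),b(t)}$. Then $F_t\subset H_{a(t)}\subset H_t$, and each finite $F\subset G$ lies in some $H_a$.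

For a coloring $c$ the *constraint $(s,x)$* is:
$$\text{not both } c(g_s^{-1}x)=i_s\ \text{ and }\ c(f^{-1}x)=i_s\ \text{ for some } f\in F_s. \tag{5}$$
Suppose $s<t$ and $x$ lies in a right coset $H_ty$. As $g_s\in H_t$ and $F_s\subset H_t$, all points in (5) lie in $H_ty$. Call $c:H_ty\to[n]$ *$t$-valid* if it satisfies $(s,x)$ for all $s<t$ and $x\in H_ty$. The bijection $h\mapsto hy$ carries the points of $(s,h)$ to those of $(s,hy)$, so it identifies the $t$-valid colorings of $H_ty$ with those of $H_t$.

*Example.* If $n=2$ and $(i_0,F_0)=(1,\{1\})$, the constraint $(0,x)$ on $H_1=\langle g_0\rangle$ says that $x$ and $g_0^{-1}x$ do not both have color $1$. Coloring $g_0^k$ by the parity of $k$ is $1$-valid.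

**Lemma 10.** Let $P_1,\dots,P_n\subset H_t$ be finite with $(|P_1|,\dots,|P_n|)\notin U$. Then there is a $t$-valid $c:H_t\to[n]$ with $c(p)\ne j$ for all $j\in[n]$ and $p\in P_j$.

The proof is by induction on $t$; Steps 2 to 6 carry it out.

**Step 2: the case $t=0$.** There are no constraints and $P_j\subset\{1\}$. If all $P_j$ were $\{1\}$, the size vector would be $\mathbf 1\in U$. So some $P_j$ is empty, and $c(1)=j$ works.

**Step 3: see $H_{t+1}$ as a tree of copies of $H_t$.** Assume the lemma for $t$, and write $H=H_t$, $g=g_t$, $F=F_t$, $i=i_t$. Let $\mathcal T$ be the graph whose vertices are the right cosets of $H$ in $H_{t+1}$, with one edge $\epsilon_x$ joining $Hx$ and $Hg^{-1}x$ for each $x\in H_{t+1}$. (For $t=0$ the vertices are the powers of $g_0$ and $\mathcal T$ is a line.) We show that $\mathcal T$ is a tree.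

A point $z$ of a coset $C$ lies on two edges: $\epsilon_z$, which leads from $C$ to $Hg^{-1}z$, and $\epsilon_{gz}$, which leads to $Hgz$. All edges at $C$ arise this way. So leaving $C$ along an edge means choosing $z\in C$ and a sign $\varepsilon$, and arriving at the point $g^{\varepsilon}z$ of the new coset. An edge path from $Hx_0$ is thus given by $h_1,\dots,h_\ell\in H$ and signs $\varepsilon_1,\dots,\varepsilon_\ell$, with departure points $z_1=h_1x_0$ and $z_{k+1}=h_{k+1}g^{\varepsilon_k}z_k$; its end point is $Hg^{\varepsilon_\ell}h_\ell\cdots g^{\varepsilon_1}h_1x_0$. The edge used at step $k$ is traversed backward at step $k+1$ exactly when we depart from the arrival point with the opposite sign, i.e. when $h_{k+1}=1$ and $\varepsilon_{k+1}=-\varepsilon_k$.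

A loop, a double edge or a longer cycle would give a closed path of length $\ell\ge1$ without backtracking. Closed means that for some $h\in H$
$$h\,g^{\varepsilon_\ell}h_\ell\cdots g^{\varepsilon_1}h_1=1 .$$
Delete each $h_k=1$ with $2\le k\le\ell$ and merge neighboring powers of $g$. At each such place the two signs agree, so no power cancels, and we get an alternating word in $H*\langle g\rangle$ with at least one non-trivial power of $g$. By the normal form theorem for free products it is not $1$, a contradiction. Finally, $\mathcal T$ is connected because every element of $H_{t+1}$ is a product $h_{\ell+1}g^{\varepsilon_\ell}h_\ell\cdots g^{\varepsilon_1}h_1$, which gives a path from $H$ to its coset. So $\mathcal T$ is a tree.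

The constraint $(t,x)$ involves $g^{-1}x\in Hg^{-1}x$ and the points of $F^{-1}x\subset Hx$, so it sits on the two ends of $\epsilon_x$. Therefore $c:H_{t+1}\to[n]$ is $(t+1)$-valid if and only if its restriction to each vertex of $\mathcal T$ is $t$-valid and $(t,x)$ holds for each edge $\epsilon_x$.

**Step 4: color finite subtrees.** We claim: *let $S$ be a finite non-empty subtree of $\mathcal T$, let $\bigcup S$ be the union of its cosets, and let $P_j\subset\bigcup S$ be finite with $(|P_j|)_j\notin U$. Then $\bigcup S$ has a coloring that is $t$-valid on each vertex of $S$, satisfies $(t,x)$ for each edge $\epsilon_x$ of $S$, and has $c(p)\ne j$ for $p\in P_j$.*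

Induct on the number of vertices. For one vertex, this is the induction hypothesis of the lemma after a right translation. Otherwise remove an edge $\epsilon_x$ of $S$; this splits $S$ into subtrees $S_1\ni Hg^{-1}x$ and $S_2\ni Hx$. Let $a$ and $b$ be the vectors of sizes of $P_j\cap\bigcup S_1$ and of $P_j\cap\bigcup S_2$. Then $a+b\notin U$. By upward closure $a\notin U$ and $b\notin U$. By (3), read contrapositively,
$$a+e_i\notin U\qquad\text{or}\qquad b+Ne_i\notin U .$$

Suppose $a+e_i\notin U$. Apply the claim to $S_1$ with the point $g^{-1}x$ added to the $i$-th set; the new size vector is at most $a+e_i$, hence not in $U$. Apply the claim to $S_2$ unchanged. In the union of the two colorings $c(g^{-1}x)\ne i$, so $(t,x)$ holds.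

Suppose $b+Ne_i\notin U$. Apply the claim to $S_2$ with the at most $N$ points of $F^{-1}x$ added to the $i$-th set; the new size vector is at most $b+Ne_i$. Apply the claim to $S_1$ unchanged. Now no point of $F^{-1}x$ has color $i$, so $(t,x)$ holds.

In both cases the remaining requirements hold on $S_1$ and on $S_2$ separately, and these subtrees have no coset in common. This proves the claim.

**Step 5: pass to the whole tree.** Let $P_j\subset H_{t+1}$ be as in the lemma for $t+1$. Only finitely many cosets meet $\bigcup_jP_j$; consider the finite non-empty subtrees $S$ that contain all of them. For such $S$ let $K_S\subset[n]^{H_{t+1}}$ be the set of $c$ whose restriction to $\bigcup S$ is as in the claim. It is non-empty by the claim (extend arbitrarily). It is closed in the compact product space, since it is defined by conditions each of which involves finitely many points. If $S\subset S'$, then $K_{S'}\subset K_S$, and any two finite subtrees lie in a third. So finite intersections of the $K_S$ are non-empty, and by compactness some $c$ lies in all $K_S$.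

**Step 6: the common element works.** Every vertex and every edge of $\mathcal T$ lies in some such $S$. So $c$ is $(t+1)$-valid by Step 3, and $c(p)\ne j$ for $p\in P_j$. This proves Lemma 10. $\square$

**Step 7: color $G$.** Since $0\notin U$, Lemma 10 with all $P_j$ empty gives a $t$-valid coloring of $H_t$ for every $t$. So the set of $c\in[n]^G$ that satisfy $(s,x)$ for all $s<t$ and $x\in H_t$ is non-empty. It is closed, and it decreases as $t$ grows. By compactness some $c:G\to[n]$ satisfies all constraints $(s,x)$ with $s\ge0$, $x\in G$. Put $A_i=c^{-1}(i)$.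

**Step 8: the covering numbers.** Let $A_i\neq\emptyset$ and $|F|\le N$. Choose $t$ with $(i,F)=(i_t,F_t)$. If $g_t=fab^{-1}$ with $f\in F$ and $a,b\in A_i$, put $x=g_tb=fa$. Then $g_t^{-1}x=b$ and $f^{-1}x=a$ both have color $i$, against $(t,x)$. So $g_t\notin FA_iA_i^{-1}$. As $F$ was arbitrary, $\mathrm{cov}(A_iA_i^{-1})>N$.

**Step 9: empty cells.** If some $A_i$ are empty, split an infinite cell (one exists, as $G$ is infinite) into the required number of non-empty pieces. If $\emptyset\ne B\subset A$, then $BB^{-1}\subset AA^{-1}$, so $\mathrm{cov}(BB^{-1})\ge\mathrm{cov}(AA^{-1})>N$. We have exactly $n$ non-empty cells, and Theorem 7 is proved. $\square$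

## Free groups with $\min_i\mathrm{cov}(A_iA_i^{-1})\ge2^{n-2}+1$

**Proof of Theorem 4.** Let $N=r-1+\sum_{p=0}^{n-r-1}r^p$ as in Proposition 9. If $N=0$, then $n=r=1$, the bound is $1$, and the one-cell partition of the free group has it. If $N\ge1$, Proposition 9 gives an $(n,N)$-closed set without $0$, and Theorem 7 gives a partition of the free group of countably infinite rank into $n$ cells with all
$$\mathrm{cov}(A_iA_i^{-1})\ge N+1=r+\sum_{p=0}^{n-r-1}r^p .$$
For $r=2\le n$ the right-hand side is $2+(2^{n-2}-1)=2^{n-2}+1$. Since $2^{n-2}\ge n$ for $n\ge4$ (equality at $n=4$, and the left side doubles at each step), it exceeds $n$ for $n\ge4$. $\square$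

**Proof of Theorem 3.** For $n\le3$ we derived $\kappa(n)\le n$ from (4). For $n\ge4$ use Theorem 4 with $r=2$. $\square$

## Upper bounds: $\kappa(4)\le5$, $\kappa(5)\le9$, and $\kappa(n)\le e\,(n-1)!$

We return to elimination with the notation of Lemma 8. In every line below, the vectors added come from elements of $V$ found earlier, and the dropped coordinate is at most $N$.

**Step 1: $n=4$, $N=5$.** Lines 1 to 5 are those found with $N=4$; their drops are at most $4$, so they remain legal. They give $[1,1,1]$, $[2,2]$, $[3,1]$, $[2,1]$, $[4]$. Now the $5$ may be dropped.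

6. $(1,1,1)+(4,0,0)=(5,1,1)$, drop $5$: $[1,1]$.
7. $(1,1)+2(1,1)=(3,3)$, drop $3$: $[3]$.
8. $(1,1)+(3,0)+(1,1)=(5,2)$, drop $5$: $[2]$.
9. $(1,1)+2(2,0)=(5,1)$, drop $5$: $[1]$.
10. $(1)+3(1)=(4)$, drop $4$: $[\,]$.

So $\kappa(4)\le5$.

**Step 2: $n=5$, $N=9$.**

1. $(1,1,1,1,1)$, drop $1$: $[1,1,1,1]$.
2. $(1,1,1,1)+(1,1,1,1)=(2,2,2,2)$, drop $2$: $[2,2,2]$.
3. $(1,1,1,1)+(2,2,2,0)=(3,3,3,1)$, drop $3$: $[3,3,1]$.
4. $(1,1,1,1)+(3,3,1,0)=(4,4,2,1)$, drop $4$: $[4,2,1]$.
5. $(1,1,1,1)+(4,2,1,0)=(5,3,2,1)$, drop $5$: $[3,2,1]$.
6. $(1,1,1)+(3,2,1)+(1,2,3)=(5,5,5)$, drop $5$: $[5,5]$.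
7. $(1,1,1,1)+(5,5,0,0)=(6,6,1,1)$, drop $6$: $[6,1,1]$.
8. $(1,1,1,1)+(6,1,1,0)=(7,2,2,1)$, drop $7$: $[2,2,1]$.
9. $(1,1,1)+2(2,2,1)=(5,5,3)$, drop $5$: $[5,3]$.
10. $(1,1,1,1)+(5,3,0,0)=(6,4,1,1)$, drop $6$: $[4,1,1]$.
11. $(1,1,1)+2(4,1,1)=(9,3,3)$, drop $9$: $[3,3]$.
12. $(1,1,1)+2(3,3,0)=(7,7,1)$, drop $7$: $[7,1]$.
13. $(1,1,1,1)+(7,1,0,0)=(8,2,1,1)$, drop $8$: $[2,1,1]$.
14. $(1,1,1)+(7,1,0)+(1,2,1)=(9,4,2)$, drop $9$: $[4,2]$.
15. $(1,1,1)+(3,3,0)+(2,4,0)=(6,8,1)$, drop $8$: $[6,1]$.
16. $(1,1,1)+(6,1,0)+(2,1,1)=(9,3,2)$, drop $9$: $[3,2]$.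
17. $(1,1,1)+2(2,3,0)=(5,7,1)$, drop $7$: $[5,1]$.
18. $(1,1,1)+(2,3,0)+(1,5,0)=(4,9,1)$, drop $9$: $[4,1]$.
19. $(1,1,1)+2(1,4,0)=(3,9,1)$, drop $9$: $[3,1]$.
20. $(1,1,1)+(3,1,0)+(3,0,1)=(7,2,2)$, drop $7$: $[2,2]$.
21. $(1,1)+2(1,3)+(2,2)=(5,9)$, drop $9$: $[5]$.
22. $(1,1,1)+(5,0,0)+(3,1,0)=(9,2,1)$, drop $9$: $[2,1]$.
23. $(1,1)+3(1,2)=(4,7)$, drop $7$: $[4]$.
24. $(1,1,1)+2(4,0,0)=(9,1,1)$, drop $9$: $[1,1]$.
25. $(1,1)+(0,4)+2(1,1)=(3,7)$, drop $7$: $[3]$.
26. $(1,1)+2(0,3)+(1,1)=(2,8)$, drop $8$: $[2]$.
27. $(1,1)+3(0,2)=(1,7)$, drop $7$: $[1]$.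
28. $(1)+4(1)=(5)$, drop $5$: $[\,]$.

So $\kappa(5)\le9$.

**Step 3: the exact values.** Theorem 4 with $r=2$ gives $\kappa(n)\ge2,3,5,9$ for $n=2,3,4,5$, and $\kappa(1)\ge1$ is trivial. The upper bounds for $n\le3$ were shown earlier. Hence $\kappa(1),\dots,\kappa(5)=1,2,3,5,9$.

**Step 4: a bound for every $n$.** The aim is a uniform elimination with no case work. Put $c_n=1$ and $c_k=1+(n-k)c_{k+1}$ for $1\le k<n$, and let $N=c_1$. Since $n-k\ge1$, we have $c_k>c_{k+1}$, so all $c_k\le N$. Unfolding the recursion,
$$c_1=\sum_{m=0}^{n-1}(n-1)(n-2)\cdots(n-m)=\sum_{m=0}^{n-1}\frac{(n-1)!}{(n-1-m)!}=\sum_{k=0}^{n-1}\frac{(n-1)!}{k!}\le e\,(n-1)!.$$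
We claim that $c_k\mathbf 1_S\in U^*$ whenever $|S|=k\ge1$. For $k=n$ this is $\mathbf 1\in U^*$. Suppose it holds for $k+1$, and let $|S|=k$. For each $j\notin S$ we have $c_{k+1}\mathbf 1_{S\cup\{j\}}\in U^*$, and since $c_{k+1}\le N$, also $c_{k+1}\mathbf 1_S+Ne_j\in U^*$. Lemma 8 with $w^{(j)}=c_{k+1}\mathbf 1_S$ for all $n-k$ indices $j\notin S$ gives
$$\mathbf 1_S+(n-k)c_{k+1}\mathbf 1_S=c_k\mathbf 1_S\in U^*.$$
This proves the claim. For $k=1$ it says $Ne_1\in U^*$, so $0\in V$, so $0\in U^*$ by Lemma 8. By (4), $\kappa(n)\le c_1\le e\,(n-1)!$.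

**Step 5: asymptotics.** From $(n-1)!\le n^n$ we get $\ln\kappa(n)\le n\ln n+O(n)$. For the lower bound, take $r=\lceil n/\ln n\rceil$ in Theorem 4. For large $n$ we have $n-r-1\ge0$, and the last term of the sum gives $\kappa(n)\ge r^{n-r-1}$. With $n-r-1\ge n-\frac n{\ln n}-2$ and $\ln r\ge\ln n-\ln\ln n$,
$$\ln\kappa(n)\ge\Bigl(n-\frac n{\ln n}-2\Bigr)(\ln n-\ln\ln n)\ge n\ln n-n\ln\ln n-n-2\ln n .$$
Hence $\ln\kappa(n)=n\ln n+O(n\ln\ln n)$, and Theorem 5 is proved. $\square$

## Deciding whether $\kappa(n)\le N$

Theorem 7 makes (4) an equivalence: if $0\notin U^*_{n,N}$, then $U^*_{n,N}$ is itself an $(n,N)$-closed set without $0$, so some partition has all covering numbers greater than $N$, and $\kappa(n)>N$. So $\kappa(n)\le N$ if and only if $0\in U^*_{n,N}$.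

This is decidable for each pair $(n,N)$. Let $U_0$ be the upward closure of $\{\mathbf 1\}$, and let $U_{k+1}$ be $U_k$ together with all $x+y$ such that $x+e_i\in U_k$ and $y+Ne_i\in U_k$ for some $i$. If $z\ge x+y$ with such $x,y$, then $z=(z-y)+y$ and $z-y\ge x$, so $U_{k+1}$ is again upward closed. If $M$ is a finite set of generators of $U_k$ (that is, $U_k$ is the upward closure of $M$), then $U_{k+1}$ is generated by $M$ and the vectors $(m-e_i)^++(m'-Ne_i)^+$ with $m,m'\in M$ and $i\in[n]$, where $^+$ replaces negative coordinates by $0$. So each $U_k$ is computed as a finite list of generators. By Dickson's lemma an increasing chain of upward closed subsets of $\mathbb N^n$ stabilizes, so at some point $U_{k+1}=U_k$. This set is $(n,N)$-closed, and by construction it is contained in $U^*_{n,N}$, so it equals $U^*_{n,N}$. It remains to check whether $0$ is in it.
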